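# A distributive lattice with $\aleph_1$ compact elements that is not an $\ell$-ideal lattice

## 1. Four points, three pairings, and a semilattice

Take four points $V=\{1,2,3,4\}$ and the three ways of pairing them off:
$$\pi_1=12|34,\qquad \pi_2=13|24,\qquad \pi_3=14|23 .$$
Any two of these partitions have as their join the partition with one block. For instance, $1$ is tied to $2$ by $\pi_1$, to $3$ by $\pi_2$, and $2$ is tied to $4$ by $\pi_2$.

Let $\kappa$ be an infinite cardinal. Take many labels for each pairing: a set $E=E_1\sqcup E_2\sqcup E_3$ with $|E_1|=|E_2|=|E_3|=\kappa$. Let $X$ be the set of all $Z\subseteq E$ with $|Z\cap E_i|\le 1$ for $i=1,2,3$. So a member of $X$ has at most three elements, and subsets of members of $X$ are in $X$. For $Z\in X$ let $V_Z$ be the quotient of $V$ by the join of all $\pi_i$ with $Z\cap E_i\neq\varnothing$. Thus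

* $V_\varnothing=V$ has four elements;
* $V_{\{e\}}$, for $e\in E_i$, has two elements, the blocks of $\pi_i$;
* $V_Z$ has one element as soon as $|Z|\ge2$.

For $Z\subseteq Z'$ in $X$ there is a canonical surjection $V_Z\to V_{Z'}$. Let $\varphi_{Z,Z'}:\mathrm{Pow}(V_Z)\to\mathrm{Pow}(V_{Z'})$ be its direct image map. These maps preserve $\varnothing$ and unions, $\varphi_{Z,Z}$ is the identity, and $\varphi_{Z',Z''}\varphi_{Z,Z'}=\varphi_{Z,Z''}$.

**Definition of $S$.** The elements of $S$ are the families $f=(f(Z))_{Z\in X}$ with $f(Z)\subseteq V_Z$ for which there is a finite $F\subseteq E$ that *supports* $f$, which means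
$$f(Z)=\varphi_{Z\cap F,\,Z}\bigl(f(Z\cap F)\bigr)\qquad\text{for all } Z\in X. \tag{1}$$
The order on $S$ is componentwise inclusion. For finite $F\subseteq E$ put $S_F=\{f\in S: F\text{ supports }f\}$.

In words, $f$ is decided by its values at the finitely many $Z\in X$ with $Z\subseteq F$. Labels outside $F$ only push these values forward along the identifications that the labels impose.

**Examples of elements.**

* For $v\in V$ let $\underline v(Z)=\{\text{class of }v\text{ in }V_Z\}$. This is supported by $\varnothing$.
* For $e\in E$ let $f_e(Z)=V_Z$ if $e\in Z$ and $f_e(Z)=\varnothing$ otherwise. This is supported by $\{e\}$: the value at $\varnothing$ is $\varnothing$, the value at $\{e\}$ is $V_{\{e\}}$, and the direct image of the full set under a surjection is the full set.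
* The opposite choice, $V_Z$ if $e\notin Z$ and $\varnothing$ if $e\in Z$, is also supported by $\{e\}$. So $f(\{e\})$ need not be the image of $f(\varnothing)$: for $Z\subseteq F$ the values $f(Z)$ are completely free.

**What $S$ is for.** The following question is posed in Pavel Ruzicka, Jiri Tuma, Friedrich Wehrung, "Distributive congruence lattices of congruence-permutable algebras", arXiv:math/0505381 (2005): *is every distributive algebraic lattice with $\aleph_1$ compact elements isomorphic to the $\ell$-ideal lattice of some $\ell$-group?* When $\kappa=\aleph_1$, the lattice of ideals of $S$ is such a distributive algebraic lattice, and we shall prove that it is not the $\ell$-ideal lattice of any $\ell$-group. The answer is no.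

## 2. $\ell$-groups, $\ell$-ideals, compact elements, and the theorem

**Definition ($\ell$-group).** An $\ell$-group is a group with a partial order that is invariant under left and right translations and is a lattice order. We write groups multiplicatively, $G^+=\{g\in G:g\ge1\}$, and $|g|=g\vee g^{-1}$.

**Definition ($\ell$-ideal).** An $\ell$-ideal of $G$ is a normal subgroup $H$ that is a sublattice and is convex: $x\le y\le z$ with $x,z\in H$ implies $y\in H$. Quotients $G/H$ by $\ell$-ideals are again $\ell$-groups, with operations computed on representatives. We write $\langle g\rangle$ for the $\ell$-ideal generated by $g$.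

**Definition (compact, algebraic).** An element $c$ of a complete lattice is compact if $c\le\bigvee X$ implies $c\le\bigvee Y$ for some finite $Y\subseteq X$. A complete lattice is algebraic if every element is a join of compact elements. For example, $\mathrm{Pow}(\omega)$ is algebraic, and its compact elements are the finite subsets of $\omega$.

The $\ell$-ideals of an $\ell$-group form a distributive algebraic lattice. The result of these notes is the following.

**Theorem 1.** Let $\kappa$ be an infinite cardinal. Every distributive algebraic lattice with exactly $\kappa$ compact elements is isomorphic to the $\ell$-ideal lattice of some $\ell$-group if and only if $\kappa=\aleph_0$. For every $\kappa\ge\aleph_1$ there is a counterexample whose top element is compact. (Lattices with finitely many compact elements are also representable.)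

Everything is in ZFC. We now recall the tools.

**Automorphisms of chains.** For a chain $\Omega$, the group $\mathrm{Aut}(\Omega)$ of order automorphisms, ordered pointwise, is an $\ell$-group whose operations $\vee,\wedge$ are pointwise maximum and minimum. Holland's theorem (Michigan Math. J. 10 (1963), 399–408) says that every $\ell$-group embeds, as an $\ell$-group, into $\mathrm{Aut}(\Omega)$ for some chain $\Omega$. For $g\in\mathrm{Aut}(\Omega)$ let $\operatorname{supp}g=\{x:gx\neq x\}$. If $gx\ne x$, then one of $gx$, $g^{-1}x$ is larger than $x$, so $|g|x>x$; if $gx=x$, then $|g|x=x$. Hence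
$$\operatorname{supp}g=\operatorname{supp}|g|. \tag{2}$$
If $a,b\ge1$ and $a\wedge b=1$, then $\min(ax,bx)=x$ for all $x$, so $\operatorname{supp}a\cap\operatorname{supp}b=\varnothing$. Conversely, disjoint supports and $a,b\ge1$ give $a\wedge b=1$.

**Elementary inequalities.** Always $|x|\ge1$. If $a,b\ge1$, then $a\vee b\le ab$. Moreover $|xy|\le|x||y||x|$, because $xy\le|x||y|$ and $y^{-1}x^{-1}\le|y||x|$. With $x^+=x\vee1$ and $x^-=x^{-1}\vee1$ we have $1\le x^{\pm}\le|x|$. Also $x^{-1}x^+=1\vee x^{-1}=x^-$, so $x=x^+(x^-)^{-1}$.

**Facts on $\ell$-ideals.**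

* The $\ell$-ideals are exactly the normal subgroups $N$ such that $|x|\le|y|$ and $y\in N$ imply $x\in N$. In one direction, $|y|\in N$ and $|y|^{-1}\le x\le|y|$, so convexity applies. In the other direction, $x\vee y=(xy^{-1}\vee1)y\in N$ for $x,y\in N$, because $1\le(xy^{-1})^+\le|xy^{-1}|$; meets are obtained from joins by taking inverses. Convexity holds because $x\le y\le z$ gives $1\le yx^{-1}\le zx^{-1}$.
* $x\in\langle g\rangle$ if and only if $|x|$ is at most a finite product of conjugates of $|g|$. Indeed the set of such $x$ contains $g$, is a normal subgroup by $|xy|\le|x||y||x|$, and satisfies the previous criterion; and every $\ell$-ideal containing $g$ contains it. In particular $\langle g\rangle=\langle|g|\rangle$.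
* For $a,b\in G^+$ we have $\langle a\rangle\vee\langle b\rangle=\langle a\vee b\rangle$, since $a,b\le a\vee b\le ab$. Directed unions of $\ell$-ideals are $\ell$-ideals. Hence the compact $\ell$-ideals are exactly the $\langle g\rangle$, and they form a $(\vee,0)$-semilattice $\mathrm{Id}_cG$.
* The join of two $\ell$-ideals $A,B$ is the product $AB$. Only the criterion above needs checking. If $1\le x\le b_1b_2$ with $b_1,b_2\ge1$, put $x_1=x\wedge b_1$ and $x_2=x_1^{-1}x=1\vee b_1^{-1}x\le b_2$; then $x=x_1x_2$ with $1\le x_i\le b_i$. The same holds for three factors. So if $|x|\le|ab|\le|a||b||a|$ with $a\in A$, $b\in B$, then $|x|\in ABA=AB$. The elements $x^\pm\le|x|$ lie in $AB$ in the same way, hence so does $x=x^+(x^-)^{-1}$.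
* If $I$ is an ideal of $\mathrm{Id}_cG$ (a nonempty down-closed subset closed under $\vee$), then $\{g:\langle g\rangle\in I\}$ is an $\ell$-ideal.

**Passing to semilattices.** A $(\vee,0)$-semilattice is *distributive* if $c\le a\vee b$ implies $c=a'\vee b'$ for some $a'\le a$, $b'\le b$. For example, every $\mathrm{Pow}(n)$ is distributive: take $a'=c\cap a$ and $b'=c\cap b$. An algebraic lattice is isomorphic to the ideal lattice of its $(\vee,0)$-semilattice of compact elements, and it is distributive if and only if that semilattice is. Conversely, the ideal lattice of a distributive $(\vee,0)$-semilattice $T$ is a distributive algebraic lattice whose semilattice of compact elements is isomorphic to $T$. So the question becomes: *which distributive $(\vee,0)$-semilattices are isomorphic to $\mathrm{Id}_cG$ for some $\ell$-group $G$?* We check that $S$ is a legitimate candidate.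

**Lemma 2.** $S$ is a distributive $(\vee,0)$-semilattice with exactly $\kappa$ elements and with a top element. It is the directed union of its $(\vee,0)$-subsemilattices $S_F$ ($F\subseteq E$ finite), and restriction to $\{Z\in X:Z\subseteq F\}$ is an isomorphism
$$S_F\cong\prod_{Z\in X,\ Z\subseteq F}\mathrm{Pow}(V_Z). \tag{3}$$

*Proof.* **Supports can be enlarged.** Let $F$ support $f$ and $F\subseteq F'$. Equation (1) at $Z\cap F'$ reads $f(Z\cap F')=\varphi_{Z\cap F,\,Z\cap F'}f(Z\cap F)$. Therefore $\varphi_{Z\cap F',\,Z}f(Z\cap F')=\varphi_{Z\cap F,\,Z}f(Z\cap F)=f(Z)$, so $F'$ supports $f$.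

**Joins.** Given $f,g\in S$, choose a finite $F$ supporting both. Since the maps $\varphi$ preserve unions and $\varnothing$, the componentwise union is supported by $F$, and so is the family of empty sets. Thus $S$ and every $S_F$ are closed under componentwise union and contain $0$, and $S$ is the directed union of the $S_F$.

**The isomorphism (3).** Arbitrary values $f(Z)\subseteq V_Z$ for $Z\subseteq F$ extend in exactly one way to an element of $S_F$, namely by (1); there is no conflict when $Z\subseteq F$, since $\varphi_{Z,Z}$ is the identity. As the $\varphi$ are monotone, comparing two elements of $S_F$ amounts to comparing their values at the $Z\subseteq F$. So $S_F$ is a finite Boolean lattice.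

**Distributivity.** If $c\le a\vee b$ in $S$, some $S_F$ contains $a,b,c$, and $c$ decomposes inside the Boolean lattice $S_F$. The joins of $S_F$ are those of $S$.

**Size and top.** There are $\kappa$ finite sets $F$ and each $S_F$ is finite, so $|S|\le\kappa$. The $\kappa$ elements $f_e$ are distinct. The top element is $Z\mapsto V_Z$. $\square$

So the ideal lattice of $S$ is a distributive algebraic lattice with exactly $\kappa$ compact elements and compact top.

## 3. Small $\ell$-ideal lattices, and the merging of two points

In $\mathbb Z^n$ (additive, ordered componentwise) an element $x$ generates the $\ell$-ideal of all $y$ that vanish where $x$ vanishes. So $\mathrm{Id}_c(\mathbb Z^n)\cong\mathrm{Pow}(n)$. In the same way the direct sum of $\omega$ copies of $\mathbb Z$ has $\mathrm{Id}_c$ isomorphic to the finite subsets of $\omega$, and its $\ell$-ideal lattice is $\mathrm{Pow}(\omega)$.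

The three-element chain comes from $\mathbb Z\times\mathbb Z$ with the lexicographic order. An element $(m,n)$ with $m\neq0$ generates everything, since $|(p,q)|\le(|p|+1)\,|(m,n)|$ by comparing first coordinates. An element $(0,n)$ with $n\ne0$ generates $\{0\}\times\mathbb Z$.

In these examples commutative groups suffice. But semilattices come with maps. An $\ell$-homomorphism $f:P\to Q$ induces a $(\vee,0)$-homomorphism $\mathrm{Id}_cP\to\mathrm{Id}_cQ$, $\langle x\rangle\mapsto\langle f(x)\rangle$. We say that a diagram of $(\vee,0)$-semilattices is *lifted* by a commutative diagram of $\ell$-groups of the same shape if there are isomorphisms from the $\mathrm{Id}_c$'s to the given semilattices that carry the induced maps to the given maps.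

The simplest interesting map merges two points: $\mathrm{Pow}(\{1,2\})\to\mathrm{Pow}(\{*\})$, direct image. Suppose $f:P\to Q$ lifts it. Let $a_1,a_2\in P^+$ correspond to $\{1\},\{2\}$. Then $\langle a_1\wedge a_2\rangle$ corresponds to a subset of $\{1\}\cap\{2\}$, so $a_1\wedge a_2=1$ and hence $f(a_1)\wedge f(a_2)=1$. On the other hand $\langle f(a_1)\rangle=\langle f(a_2)\rangle=Q\neq\{1\}$. *With $Q$ commutative this is impossible:* conjugation is trivial, so $f(a_1)\le f(a_2)^n$ for some $n$; but, viewed in some $\mathrm{Aut}(\Omega)$, $\operatorname{supp}f(a_2)^n\subseteq\operatorname{supp}f(a_2)$ is disjoint from $\operatorname{supp}f(a_1)$, which forces $f(a_1)=1$. *With $Q$ noncommutative it is possible:* we need an $\ell$-group in which elements with disjoint supports generate the same $\ell$-ideal because a conjugation carries one support over the other. Such groups are built next.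

## 4. Countable semilattices: simple $\ell$-groups and lifting along a chain

**Proposition 3.** Every distributive algebraic lattice with at most countably many compact elements is isomorphic to the $\ell$-ideal lattice of a countable $\ell$-group.

Here "countable" means at most countable. Call an $\ell$-group *simple* if it is nontrivial and has only the two trivial $\ell$-ideals.

**Lemma 4.** Every at most countable $\ell$-group $G$ embeds into a countable simple $\ell$-group.

*Proof.* **Step 1: put $G$ inside $\mathrm{Aut}(\mathbb Q)$ with supports in $(0,1)$.** By Holland's theorem let $G\le\mathrm{Aut}(\Omega)$. For each $g\ne1$ in $G$ choose $x_g\in\operatorname{supp}g$ and put $\Omega_0=\bigcup_g Gx_g$ (if $G$ is trivial, let $\Omega_0$ be a one-point chain). Then $\Omega_0$ is countable and invariant under $G$, the action of $G$ on it is faithful because $g$ moves $x_g$, and the lattice operations are pointwise. Let $G$ act on the lexicographic product $\Omega_0\times\mathbb Q$ by $g(x,q)=(gx,q)$. This is again faithful, with pointwise lattice operations. The chain $\Omega_0\times\mathbb Q$ is countable.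 It has no endpoints, and it is dense: between $(x,q)$ and $(x',q')$ with $x<x'$ lies $(x,q+1)$, and inside one copy of $\mathbb Q$ density is clear. By Cantor's theorem it is isomorphic to $\mathbb Q\cap(0,1)$. Transport the action and extend it by the identity outside $(0,1)$. Now $G$ is an $\ell$-subgroup of $\mathrm{Aut}(\mathbb Q)$ all of whose elements have support in $(0,1)$.

**Step 2: add enough conjugators.** Let $\mathrm{PL}$ be the set of all automorphisms of $\mathbb Q$ that are piecewise linear with finitely many breakpoints, all rational, with rational slopes, and equal to the identity outside a bounded interval. It is countable. Let $B$ be the $\ell$-subgroup of $\mathrm{Aut}(\mathbb Q)$ generated by $G\cup\mathrm{PL}$. It is countable and nontrivial. All its elements have bounded support, because the automorphisms with bounded support form an $\ell$-subgroup of $\mathrm{Aut}(\mathbb Q)$.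

**Step 3: $B$ is simple.** Let $f\in B$ with $f>1$ and let $g\in B^+$. We show that one conjugate of $f$ lies above $g$. Pick $x$ with $f(x)>x$, rationals $c<d$ with $\operatorname{supp}g\subseteq(c,d)$, and rationals $m<\min(x,c)$ and $M>\max(f(x),d)$. Let $h$ be the identity outside $[m,M]$ and linear between the nodes
$$m\mapsto m,\qquad x\mapsto c,\qquad f(x)\mapsto d,\qquad M\mapsto M .$$
Both lists of nodes are strictly increasing and rational, so $h\in\mathrm{PL}$. Then $hfh^{-1}(c)=hf(x)=d$. If $t\in\operatorname{supp}g$, then $t>c$, and $g(t)\in\operatorname{supp}g$ because $g$ is injective; hence $hfh^{-1}(t)\ge d>g(t)$. If $t\notin\operatorname{supp}g$, then $g(t)=t\le hfh^{-1}(t)$ because $f\ge1$. So $g\le hfh^{-1}$ and $g\in\langle f\rangle$. A nontrivial $\ell$-ideal contains some $|y|>1$, hence it contains $B^+$, and hence all of $B$ since $y=y^+(y^-)^{-1}$ for every $y\in B$. $\square$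

*Proof of Proposition 3.* Let $T$ be an at most countable distributive $(\vee,0)$-semilattice. We construct a countable $\ell$-group $G$ with $\mathrm{Id}_cG\cong T$.

**Step 1: write $T$ as the limit of a sequence of finite Boolean semilattices.** By Bulman-Fleming and McDowell (Proc. Amer. Math. Soc. 72 (1978), 228–232; see also Goodearl and Wehrung, Algebra Universalis 45 (2001), 71–102, Theorem 6.6), every distributive $(\vee,0)$-semilattice is a direct limit of finite Boolean $(\vee,0)$-semilattices $D_i$ and $(\vee,0)$-homomorphisms over a directed index set. Enumerate $T=\{s_0,s_1,\dots\}$, with repetitions if $T$ is finite. Choose indices $i_0\le i_1\le\cdots$ such that $s_n$ is in the image of $D_{i_{n+1}}$, and such that any two elements of the finite set $D_{i_n}$ that are identified in $T$ are already identified in $D_{i_{n+1}}$. This is possible by directedness. The natural map from the limit of the sequence $(D_{i_n})_n$ to $T$ is onto by the first condition and one-to-one by the second. So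
$$T=\varinjlim_k\mathrm{Pow}(n_k)\quad\text{along $(\vee,0)$-homomorphisms}\quad\varphi_k:\mathrm{Pow}(n_k)\to\mathrm{Pow}(n_{k+1}),$$
where each $n_k$ is a finite set.

**Step 2: $\mathrm{Id}_c$ of a finite product of simple $\ell$-groups.** Let $P=\prod_{i\in n}A_i$ with all $A_i$ simple and $n$ finite, and put $\sigma(x)=\{i:x_i\neq1\}$. Let $N$ be an $\ell$-ideal of $P$ and $x\in N$ with $x_i\ne1$. The element with $i$-th coordinate $|x_i|$ and all others $1$ is at most $|x|$, so it lies in $N$. The intersection of $N$ with the $i$-th factor is then a nontrivial $\ell$-ideal of $A_i$, so it is all of $A_i$. Hence $N$ is the product of the $A_i$ with $i\in\bigcup_{x\in N}\sigma(x)$, and $\langle x\rangle\mapsto\sigma(x)$ is an isomorphism $\mathrm{Id}_cP\cong\mathrm{Pow}(n)$. It is onto because the $A_i$ are nontrivial.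

**Step 3: lift the sequence.** We construct $P_k=\prod_{i\in n_k}A_i^k$ with countable simple factors and $\ell$-homomorphisms $f_k:P_k\to P_{k+1}$. Start with any countable simple factors. Given $P_k$, for $j\in n_{k+1}$ let $I_j=\{i\in n_k:j\in\varphi_k(\{i\})\}$. By Lemma 4 choose an embedding $\eta_j$ of $\prod_{i\in I_j}A_i^k$ into a countable simple $\ell$-group $A_j^{k+1}$. Put $f_k(x)=(\eta_j(x{\restriction}I_j))_{j\in n_{k+1}}$. Since $\eta_j$ is one-to-one and $\varphi_k$ preserves $\varnothing$ and unions,
$$\sigma(f_k(x))=\{j:\sigma(x)\cap I_j\ne\varnothing\}=\bigcup_{i\in\sigma(x)}\varphi_k(\{i\})=\varphi_k(\sigma(x)). \tag{4}$$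

**Step 4: pass to the limit.** Let $G=\varinjlim P_k$, a countable $\ell$-group. For $x\in P_k$ with image $\bar x\in G$, let $\mu(\bar x)$ be the image of $\sigma(x)$ in $T$. This is well defined: two representatives of $\bar x$ become equal at some stage, and (4) says that $\sigma$ is compatible with the maps. Let $x,y\in P_k$. Then $\bar x\in\langle\bar y\rangle$ means $|\bar x|\le\prod_m\bar g_m|\bar y|\bar g_m^{-1}$ for finitely many $\bar g_m\in G$. An inequality $p\le q$ is the equation $p\vee q=q$, so it holds in $G$ if and only if it holds at some stage $l\ge k$ that also contains representatives of the $\bar g_m$. Hence $\bar x\in\langle\bar y\rangle$ if and only if, for some $l$, the image of $x$ in $P_l$ lies in the $\ell$-ideal generated by the image of $y$. By Step 2 and (4) this says that for some $l$ the image of $\sigma(x)$ in $\mathrm{Pow}(n_l)$ is contained in that of $\sigma(y)$, that is, $\mu(\bar x)\le\mu(\bar y)$. Since $\mu$ is onto $T$, the map $\langle\bar x\rangle\mapsto\mu(\bar x)$ is an isomorphism $\mathrm{Id}_cG\cong T$. $\square$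

The obvious plan for $\aleph_1$ is to do the same over a larger directed index set. The semilattice $S$ is the directed union of the finite Boolean semilattices $S_F$, so we would lift the system of all $S_F$ and take the limit. For $\kappa\ge\aleph_1$ no sequence is cofinal among the finite subsets of $E$, so Step 3 is not enough: several arrows now end at the same stage and must agree on common earlier stages. We shall see that it fails at a cube, and the reason is visible on a single chain.

## 5. Three conjugations around one point of a chain

**Lemma 5.** Let $H$ be an $\ell$-group and $a_1,a_2,a_3,a_4\in H^+$ with $a_1\wedge a_u=1$ for $u=2,3,4$. Suppose that for each $u\in\{2,3,4\}$ there are finitely many $y_{u,1},\dots,y_{u,n_u}\in H$ with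
$$a_1\le\prod_k y_{u,k}\,a_u\,y_{u,k}^{-1}\qquad\text{and}\qquad |y_{u,k}|\wedge a_w=1\ \text{ for all } w\in\{2,3,4\}\setminus\{u\}. \tag{5}$$
Then $a_1=1$.

The hypothesis says that $a_u$ can be carried over $a_1$ by elements that do not touch the other two $a_w$. The point of the proof: to carry something along a chain from one place to another, one must move everything in between; and three places different from $x$ cannot lie on three different sides of $x$.

*Proof.* **Set-up.** By Holland's theorem let $H\le\mathrm{Aut}(\Omega)$. Suppose $a_1\neq1$ and pick $x$ with $a_1x>x$. Let $u\in\{2,3,4\}$.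

**Step 1: find a point $z_u$ of $\operatorname{supp}a_u$ that is carried to $x$.** The product in (5) sends $x$ to a point $\ge a_1x>x$, so not all its factors fix $x$. Let $ya_uy^{-1}$, with $y=y_{u,k}$, be a factor that moves $x$, and put $z_u=y^{-1}x$. Then $a_uz_u\neq z_u$, so $z_u\in\operatorname{supp}a_u$. Since $a_1\wedge a_u=1$, the supports of $a_1$ and $a_u$ are disjoint; as $x\in\operatorname{supp}a_1$, we get $z_u\ne x$.

**Step 2: $y$ moves everything between $x$ and $z_u$.** Let $J_u$ be the closed interval with endpoints $x$ and $z_u$. Suppose $t\in J_u$ and $yt=t$, so $y^{-1}t=t$. If $x\le t\le z_u$, then $z_u=y^{-1}x\le y^{-1}t=t$, so $t=z_u$. If $z_u\le t\le x$, then $z_u=y^{-1}x\ge y^{-1}t=t$, so again $t=z_u$. In both cases $y$ fixes $z_u$, while $yz_u=x$; so $z_u=x$, a contradiction. Hence $J_u\subseteq\operatorname{supp}y=\operatorname{supp}|y|$ by (2). Since $|y|\wedge a_w=1$ for the other two indices,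
$$J_u\cap\operatorname{supp}a_w=\varnothing\qquad\text{for }w\in\{2,3,4\}\setminus\{u\}. \tag{6}$$

**Step 3: count sides.** Two of the three points $z_2,z_3,z_4$ lie on the same side of $x$. So there are $u\neq w$ with $z_u$ in the closed interval between $x$ and $z_w$, that is, $z_u\in J_w$. But $z_u\in\operatorname{supp}a_u$, and (6) for $w$ says $J_w\cap\operatorname{supp}a_u=\varnothing$. This is a contradiction. $\square$

**Two indices would not do.** The statement with $\{2,3\}$ in place of $\{2,3,4\}$ is false. In $\mathrm{Aut}(\mathbb R)$ let $a_1\ge1$ have support $(0,1)$, and let $a_2(t)=a_1(t+2)-2$ and $a_3(t)=a_1(t-2)+2$, with supports $(-2,-1)$ and $(2,3)$. Let $y_2$ be piecewise linear with nodes $-3\mapsto-3$, $-2\mapsto0$, $-1\mapsto1$, $1.5\mapsto1.5$, and let $y_3$ have nodes $-0.5\mapsto-0.5$, $2\mapsto0$, $3\mapsto1$, $4\mapsto4$, both being the identity outside. On $[-2,-1]$ the map $y_2$ is translation by $2$, and on $[2,3]$ the map $y_3$ is translation by $-2$, so $y_2a_2y_2^{-1}=a_1=y_3a_3y_3^{-1}$. The supports of $y_2,y_3$ lie in $(-3,1.5)$ and $(-0.5,4)$, so $|y_2|\wedge a_3=1=|y_3|\wedge a_2$.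 All hypotheses hold, and $a_1\ne1$. One conjugation comes from the left and one from the right; a third has no side left.

## 6. The cube of pairings cannot be lifted

The next lemma produces, from a single pairing, the conjugators that Lemma 5 needs.

**Lemma 6.** Let $K$ be an $\ell$-group with an isomorphism $\mathrm{Id}_cK\cong\mathrm{Pow}(\{C,C'\})$, where $C\ne C'$, and write $[g]$ for the image of $\langle g\rangle$. Let $a,b\in K^+$ with $[a]=[b]=\{C\}$. Then there are finitely many $y_k\in K$ such that
$$a\le\prod_k y_k\,b\,y_k^{-1}\qquad\text{and}\qquad |y_k|\wedge c=1\ \text{ for every } c\in K^+ \text{ with } [c]\subseteq\{C'\}.$$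

*Proof.* **Step 1: $K$ splits.** Let $B=\{g:[g]\subseteq\{C\}\}$ and $B'=\{g:[g]\subseteq\{C'\}\}$. Both are $\ell$-ideals. If $g\in B\cap B'$, then $[g]=\varnothing$, so $g=1$. Normal subgroups with trivial intersection commute elementwise, since a commutator of elements of $B$ and $B'$ lies in both. Choose $p,p'\in K^+$ with $[p]=\{C\}$, $[p']=\{C'\}$. Then $[p\vee p']=\{C,C'\}$ is the top, so $K=\langle p\vee p'\rangle=\langle p\rangle\vee\langle p'\rangle\subseteq B\vee B'=BB'$.

**Step 2: remove the harmful part of the conjugators.** Since $[a]=[b]$, we have $a\in\langle b\rangle$, so $a\le\prod_kg_kbg_k^{-1}$ for finitely many $g_k\in K$. Write $g_k=y_ky_k'$ with $y_k\in B$ and $y_k'\in B'$. As $b\in B$, the element $y_k'$ commutes with $b$, so $g_kbg_k^{-1}=y_kby_k^{-1}$. Finally, if $c\in K^+$ and $[c]\subseteq\{C'\}$, then $1\le|y_k|\wedge c$ lies below $|y_k|\in B$ and below $c\in B'$, so it is in $B\cap B'=\{1\}$. $\square$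

**Observation 7.** Let $e_i\in E_i$ for $i=1,2,3$. The cube formed by the $\mathrm{Pow}(V_Z)$, $Z\subseteq\{e_1,e_2,e_3\}$, and the maps $\varphi_{Z,Z'}$ cannot be lifted by $\ell$-groups.

*Proof.* Suppose $\ell$-groups $Q_Z$ and homomorphisms lift it, and write $[\,\cdot\,]$ for the isomorphisms $\mathrm{Id}_cQ_Z\cong\mathrm{Pow}(V_Z)$. Choose $a_v\in Q_\varnothing^+$ with $[a_v]=\{v\}$ for $v\in V$. For $u=2,3,4$ we have $[a_1\wedge a_u]\subseteq\{1\}\cap\{u\}=\varnothing$, so $a_1\wedge a_u=1$. Let $i\in\{1,2,3\}$ and $u=i+1$. One block of $\pi_i$ is $C=\{1,u\}$; the other block $C'$ consists of the two elements of $\{2,3,4\}\setminus\{u\}$. So in $Q_{\{e_i\}}$ the images of $a_1,a_u$ have value $\{C\}$, and those of $a_w$, $w\in C'$, have value $\{C'\}$. Lemma 6 gives elements of $Q_{\{e_i\}}$ that satisfy (5) for this $u$. Push everything to $Q_{\{e_1,e_2,e_3\}}$. Since the diagram commutes, the three families of conjugators refer there to the same four elements $a_1,\dots,a_4$. Lemma 5 gives that the image of $a_1$ is $1$. But its value is the image of $\{1\}$ in the one-point set $V_{\{e_1,e_2,e_3\}}$, which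 is nonempty. This is a contradiction. $\square$

## 7. Quotients at a coordinate

Observation 7 is about a diagram, while a representation of $S$ is a single $\ell$-group. To compare the two, we need to extract from an $\ell$-group the part that lives at one coordinate $Z$.

**Lemma 8.** Let $K$ be an $\ell$-group with an isomorphism $\mathrm{Id}_cK\cong T$, $\langle g\rangle\mapsto[g]$. Let $q:T\to\mathrm{Pow}(W)$ be a surjective $(\vee,0)$-homomorphism, where $W$ is a finite set, such that whenever $q(s)\subseteq q(t)$ there is $h\in T$ with $q(h)=\varnothing$ and $s\le t\vee h$. Then $N=\{g\in K:q([g])=\varnothing\}$ is an $\ell$-ideal, and $\langle gN\rangle\mapsto q([g])$ is an isomorphism $\mathrm{Id}_c(K/N)\cong\mathrm{Pow}(W)$.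

*Proof.* The set $\{s\in T:q(s)=\varnothing\}$ is an ideal of $T$, so $N$ is an $\ell$-ideal. Bars denote images in $K/N$. As $q$ is onto, we only have to show that $\bar x\in\langle\bar y\rangle$ if and only if $q([x])\subseteq q([y])$.

**If $q([x])\subseteq q([y])$.** Take $h$ with $q(h)=\varnothing$ and $[x]\le[y]\vee h$, and $t\in K^+$ with $[t]=h$; then $t\in N$. Now $[x]\le[\,|y|\vee t\,]$, so $|x|$ is at most a product of conjugates of $|y|\vee t$. In $K/N$ we have $\bar t=1$, so $|\bar x|$ is at most a product of conjugates of $|\bar y|\vee1=|\bar y|$.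

**If $\bar x\in\langle\bar y\rangle$.** Then $|x|\le pn$ for some product $p$ of conjugates of $|y|$ and some $n\in N$. So $|x|\le p|n|\in\langle y\rangle\vee\langle n\rangle$, hence $[x]\le[y]\vee[n]$ and $q([x])\subseteq q([y])\cup q([n])=q([y])$. $\square$

**The stage-by-stage plan stops here.** Suppose the system of all $S_F$ with their inclusions were lifted by $\ell$-groups $P_F$. For $F\subseteq\{e_1,e_2,e_3\}$ apply Lemma 8 to $P_F$ and the evaluation $q:S_F\to\mathrm{Pow}(V_F)$, $f\mapsto f(F)$. It is onto by (3), and the required $h$ is the element of $S_F$ with $h(F)=\varnothing$ and $h(Z)=V_Z$ for the other $Z\subseteq F$. We get quotients $Q_F$ with $\mathrm{Id}_cQ_F\cong\mathrm{Pow}(V_F)$. For $F\subseteq F'\subseteq\{e_1,e_2,e_3\}$ and $f\in S_F$, equation (1) gives $f(F')=\varphi_{F,F'}(f(F))$, so the homomorphism $P_F\to P_{F'}$ maps the kernel of $P_F\to Q_F$ into that of $P_{F'}\to Q_{F'}$, and the induced map $Q_F\to Q_{F'}$ lifts $\varphi_{F,F'}$. So the cube would be lifted, against Observation 7.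

**Why this is not yet a proof.** An $\ell$-group $G$ with $\mathrm{Id}_cG\cong S$ is not given as a limit of a lifted system. Lemma 8 will still supply quotients $G_Z$ with $\mathrm{Id}_cG_Z\cong\mathrm{Pow}(V_Z)$, but no maps between them: the kernel of $G\to G_\varnothing$ is not contained in the kernel of $G\to G_{\{e\}}$, because an element of $G$ corresponding to $f_e$ lies in the first and not in the second. So inequalities found in $G_{\{e_1\}}$, $G_{\{e_2\}}$, $G_{\{e_3\}}$ cannot simply be pushed to $G_{\{e_1,e_2,e_3\}}$. What replaces the maps is finiteness of supports: a *finite* list of relations that holds in $G_{\{e\}}$ still holds in $G_Z$ provided that $Z$ meets a certain finite set $F(e)$ in $\{e\}$ only. The labels must then be chosen so that the three finite sets do not interfere, and uncountability makes this possible.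

## 8. Finite supports and an independent triple of labels

**Theorem 9.** Let $\kappa\ge\aleph_1$. Then $S$ is not isomorphic to $\mathrm{Id}_cG$ for any $\ell$-group $G$.

*Proof.* Suppose there is an isomorphism $\mathrm{Id}_cG\to S$, and write $[g]$ for the image of $\langle g\rangle$. So $g\mapsto[g]$ is onto $S$, already from $G^+$; $[x]\le[y]$ if and only if $x\in\langle y\rangle$; $|x|\le|y|$ implies $[x]\le[y]$; and $[a\vee b]=[a]\vee[b]$ for $a,b\in G^+$.

**Step 1: the quotients $G_Z$.** For $Z\in X$ let
$$N_Z=\{g\in G:[g](Z)=\varnothing\},\qquad G_Z=G/N_Z .$$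
We apply Lemma 8 to the evaluation $q:S\to\mathrm{Pow}(V_Z)$, $f\mapsto f(Z)$. It is onto by (3) for $F=Z$. If $s(Z)\subseteq t(Z)$, choose a finite $F\supseteq Z$ supporting $s$ and $t$, and let $h\in S_F$ be given by $h(Z)=\varnothing$ and $h(Z')=V_{Z'}$ for all other $Z'\in X$ with $Z'\subseteq F$. Comparing values at the subsets of $F$, we get $s\le t\vee h$. So $N_Z$ is an $\ell$-ideal and $\langle\bar g\rangle\mapsto[g](Z)$ is an isomorphism $\mathrm{Id}_cG_Z\cong\mathrm{Pow}(V_Z)$. Bars denote images in whichever $G_Z$ is being considered.

**Step 2: choose $a_1,\dots,a_4$, and record where $a_1$ and $a_u$ are orthogonal.** For $v\in V$ choose $a_v\in G^+$ with $[a_v]=\underline v$, so $[a_v](Z)=\{\text{class of }v\text{ in }V_Z\}$ for all $Z\in X$. For $u=2,3,4$, since $1\le a_1\wedge a_u\le a_1,a_u$,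
$$[a_1\wedge a_u](\varnothing)\subseteq\{1\}\cap\{u\}=\varnothing. \tag{7}$$
This concerns the coordinate $\varnothing$ only; at other coordinates $[a_1\wedge a_u]$ may be nonempty. Let $F_0\subseteq E$ be a finite set supporting $[a_1\wedge a_2]$, $[a_1\wedge a_3]$ and $[a_1\wedge a_4]$.

**Step 3: for each label $e$, find conjugators in $G_{\{e\}}$, and record their relations by finitely many elements of $G$.** Let $e\in E_i$ and $u=i+1$. The blocks of $\pi_i$ are $C=\{1,u\}$ and $C'=\{2,3,4\}\setminus\{u\}$. By Step 1, $\mathrm{Id}_cG_{\{e\}}\cong\mathrm{Pow}(\{C,C'\})$, and under this isomorphism $\bar a_1$ and $\bar a_u$ have value $\{C\}$, while $\bar a_w$ has value $\{C'\}$ for $w\in C'$. Lemma 6 gives finitely many elements of $G_{\{e\}}$, which we write as images $\bar y_{e,k}$ of elements $y_{e,k}\in G$ fixed from now on, with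
$$\bar a_1\le\prod_k\bar y_{e,k}\,\bar a_u\,\bar y_{e,k}^{-1}\qquad\text{and}\qquad|\bar y_{e,k}|\wedge\bar a_w=1\quad(w\in C')\qquad\text{in }G_{\{e\}} .$$
The first relation says that $\bar a_1\bigl(\prod_k\bar y_{e,k}\bar a_u\bar y_{e,k}^{-1}\bigr)^{-1}\le1$. So the two relations say exactly that the finitely many elements
$$r_e=1\vee a_1\Bigl(\prod_k y_{e,k}\,a_u\,y_{e,k}^{-1}\Bigr)^{-1},\qquad s_{e,k,w}=|y_{e,k}|\wedge a_w\quad(w\in C') \tag{8}$$
lie in $N_{\{e\}}$. Let $F(e)$ be a finite subset of $E$ that contains $e$ and supports $[r_e]$ and all $[s_{e,k,w}]$.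

**Step 4: choose $e_1,e_2,e_3$ so that no $F(e_i)$ contains another $e_j$.** Choose successively

* $C_1\subseteq E_1\setminus F_0$, countably infinite;
* $C_2\subseteq E_2\setminus\bigl(F_0\cup\bigcup_{e\in C_1}F(e)\bigr)$, countably infinite;
* $e_3\in E_3\setminus\bigl(F_0\cup\bigcup_{e\in C_1\cup C_2}F(e)\bigr)$;
* $e_2\in C_2\setminus F(e_3)$;
* $e_1\in C_1\setminus\bigl(F(e_2)\cup F(e_3)\bigr)$.

The second and third choices are possible because $E_2$ and $E_3$ are uncountable and the removed sets are countable. The last two are possible because $C_2$ and $C_1$ are infinite and the removed sets are finite. By construction $e_1,e_2,e_3\notin F_0$. Also $e_j\notin F(e_i)$ for all $i\ne j$: for $j>i$ because $e_i\in C_i$ and $C_2$, respectively $e_3$, was chosen outside the sets $F(e)$ with $e\in C_i$; for $j<i$ by the last two choices.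

Put $Z=\{e_1,e_2,e_3\}\in X$. Then
$$Z\cap F_0=\varnothing,\qquad Z\cap F(e_i)=\{e_i\}\quad(i=1,2,3), \tag{9}$$
and $V_Z$ has one element.

**Step 5: transport all relations to $G_Z$ and apply Lemma 5.** Work in $H=G_Z$.

First, $[a_1](Z)=V_Z\neq\varnothing$, so $a_1\notin N_Z$ and $\bar a_1\ne1$.

Second, let $u\in\{2,3,4\}$. Since $F_0$ supports $[a_1\wedge a_u]$ and $Z\cap F_0=\varnothing$, (1) and (7) give
$$[a_1\wedge a_u](Z)=\varphi_{\varnothing,Z}\bigl([a_1\wedge a_u](\varnothing)\bigr)=\varphi_{\varnothing,Z}(\varnothing)=\varnothing .$$
So $\bar a_1\wedge\bar a_u=1$ in $G_Z$.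

Third, let $i\in\{1,2,3\}$, $u=i+1$, and let $g$ be one of the elements $r_{e_i}$, $s_{e_i,k,w}$ of (8). Since $F(e_i)$ supports $[g]$ and $g\in N_{\{e_i\}}$, (1) and (9) give
$$[g](Z)=\varphi_{\{e_i\},Z}\bigl([g](\{e_i\})\bigr)=\varphi_{\{e_i\},Z}(\varnothing)=\varnothing,$$
so $g\in N_Z$. Reading (8) in $G_Z$, we obtain
$$\bar a_1\le\prod_k\bar y_{e_i,k}\,\bar a_u\,\bar y_{e_i,k}^{-1},\qquad|\bar y_{e_i,k}|\wedge\bar a_w=1\ \text{ for } w\in\{2,3,4\}\setminus\{u\}.$$

As $i$ runs over $1,2,3$, the index $u=i+1$ runs over $2,3,4$. So all hypotheses of Lemma 5 hold in $G_Z$, with $y_{u,k}=\bar y_{e_{u-1},k}$, and Lemma 5 gives $\bar a_1=1$. This contradicts $\bar a_1\neq1$. $\square$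

**Where uncountability enters.** It enters only in Step 4. It cannot be dispensed with there: for $\kappa=\aleph_0$ the semilattice $S$ is countable and distributive by Lemma 2, so Proposition 3 gives an $\ell$-group $G$ with $\mathrm{Id}_cG\cong S$. For that $G$, whatever choices are made in Steps 2 and 3, no triple with (9) exists, since Step 5 would turn it into a contradiction.

**Proof of Theorem 1.** For $\kappa=\aleph_0$, and for lattices with finitely many compact elements, representability is Proposition 3. Let $\kappa\ge\aleph_1$. By Lemma 2 the ideal lattice of $S$ is a distributive algebraic lattice with exactly $\kappa$ compact elements and compact top. If it were isomorphic to the $\ell$-ideal lattice of an $\ell$-group $G$, then comparing compact elements would give $S\cong\mathrm{Id}_cG$, against Theorem 9. With $\kappa=\aleph_1$ this answers the question of Section 1: no. $\blacksquare$
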